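# Rational curves through a point of a general hypersurface: the evaluation map is flat

## 1. A parameter count and four small tests

We work over $\mathbb C$. Let $X=\{F=0\}\subset\mathbb P^n$ be a hypersurface of degree $d$ and $p\in X$. How large is the family of rational curves of degree $e$ on $X$ through $p$?

Here is the answer one would first guess. A map $f:(\mathbb P^1,x)\to(\mathbb P^n,p)$ of degree $e$ is given by $n+1$ binary forms of degree $e$. That is $(n+1)(e+1)$ coefficients, minus $1$ for scaling, minus $n$ for $f(x)=p$, which leaves $(n+1)e$ parameters. The binary form $F\circ f$ has degree $de$ and already vanishes at $x$, so $F\circ f=0$ is $de$ equations. Finally the $2$-dimensional group $\mathrm{Aut}(\mathbb P^1,x)$ acts by reparametrization. With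
$$\iota:=n+1-d,$$
the guess is $(n+1)e-de-2=\iota e-2$. Fewer parameters cannot occur once there is a curve at all, since equations cut dimension by at most their number. The content of the guess is that there are never more, for any $p$ and any $e$.

*Test $d=1$.* Here $X\cong\mathbb P^{n-1}$. Its group of automorphisms is transitive, so all $p$ give isomorphic families. The space of $1$-pointed stable maps of degree $e$ to $\mathbb P^{n-1}$ has dimension $ne+n-3$, so the family through $p$ has dimension $ne+n-3-(n-1)=ne-2$, and $\iota=n$. The guess is right.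

*Test $d=2$, $n\ge3$, $e=1$.* Take $p=[1:0:\dots:0]$ on a smooth quadric $F=x_0f_1+f_2$, with $f_i$ a form of degree $i$ in $x_1,\dots,x_n$. The line through $p$ in direction $v\in\mathbb P^{n-1}$ lies in $X$ exactly when $f_1(v)=f_2(v)=0$. Smoothness at $p$ gives $f_1\ne0$. If $f_2$ vanished on $\{f_1=0\}$, then $F$ would be reducible, hence singular. So the lines form a quadric of dimension $n-3=\iota-2$. Right again.

*Test $d=3$, $n=4$, $e=1$.* Now $\iota=2$ and the guess is $0$: finitely many lines through each point. On the Fermat cubic $\sum_{i=0}^4x_i^3=0$ take $p=[1:-1:0:0:0]$. The tangent hyperplane is $x_0+x_1=0$, and it cuts $X$ in $x_2^3+x_3^3+x_4^3=0$, a cone with vertex $p$ over a plane cubic. So a one-parameter family of lines passes through $p$, and *the guess fails for this smooth $X$*. For a general cubic threefold it is right. Write $F=x_0^2f_1+x_0f_2+f_3$ with $f_1\ne0$. An excess at $p$ means that on the plane $\{f_1=0\}$ either $f_2=0$ ($6$ conditions), or $f_3$ vanishes on a line contained in the conic $f_2=0$ (at least $4$ conditions), or on an irreducible conic ($7$ conditions). So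 for fixed $p$ the bad cubics have codimension at least $4$ among cubics through $p$, and $p$ moves in a $4$-dimensional family. The bad pairs $(p,X)$ therefore have dimension at most $4+(\dim\mathcal P-1)-4=\dim\mathcal P-1$, where $\mathcal P$ is the space of cubics, and they do not dominate $\mathcal P$.

*Test of the range of $d$.* Let $\ell\subset X$ be a line through $p$. Double covers of $\ell$ with a marked point over $p$ form a family of dimension $2$ (two branch points and, up to finitely many choices, nothing else). For $d=n-1$ we have $\iota e-2=2$ with $e=2$, so double covers just fit. For $d=n$ the guess at $e=2$ is $0$, and double covers break it at every point of every line in $X$; at $e=1$ the guess is even negative. So one should assume $d\le n-1$ and $X$ general.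

The precise form of the question is a conjecture of Coskun, Harris and Starr, taken here from the paper of Roya Beheshti and N. Mohan Kumar, "Spaces of rational curves in complete intersections", arXiv:1101.3797 (2011). Let $\overline{\mathcal M}_{0,1}(X,e)$ be the Kontsevich space of $1$-pointed genus-zero stable maps of degree $e$ to $X$, and $ev$ the evaluation at the marked point. The conjecture says: for a general hypersurface $X$ of degree $d\le n-1$ the morphism $ev:\overline{\mathcal M}_{0,1}(X,e)\to X$ is flat of relative dimension $e(n+1-d)-2$ for every $e\ge1$. Harris, Roth and Starr proved this for $d<\frac{n+1}2$; we do not use their theorem. The conjecture is true. From now on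
$$n\ge2,\quad 1\le d\le n-1,\quad \iota=n+1-d\ge2,\quad S=\mathbb C[x_0,\dots,x_n],\quad \mathcal P=\mathbb P(S_d).$$

**Theorem A.** There is a dense open $\mathcal G\subset\mathcal P$ of smooth hypersurfaces such that for every $X\in\mathcal G$ and every $e\ge1$, $ev:\overline{\mathcal M}_{0,1}(X,e)\to X$ is flat and surjective of relative dimension $\iota e-2=e(n+1-d)-2$ (as a stack and as a coarse space).

**Theorem B.** For $X\in\mathcal G$ and all $e\ge1$:

1. $\overline{\mathcal M}_{0,0}(X,e)$ and $\overline{\mathcal M}_{0,1}(X,e)$ are reduced local complete intersection stacks of pure dimension $e(n+1-d)+n-4$ and $e(n+1-d)+n-3$.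
2. The general member of every component is a free map $\mathbb P^1\to X$, birational onto its image, except that for $d=n-1$ it may be a multiple cover of a line.
3. If $n\ge3$ and $n\le d\le2n-3$, the flatness statement fails for $e=1$ for every smooth $X$ of degree $d$.

## 2. Stable maps, and why only an upper bound is needed

**Definition 2.1.** An $r$-pointed genus-zero stable map of degree $e$ to $X$ is a connected projective nodal curve $C$ of arithmetic genus $0$ (a tree of $\mathbb P^1$'s), distinct smooth points $x_1,\dots,x_r\in C$, and a morphism $f:C\to X$ with $\deg f^*\mathcal O(1)=e$, such that every component contracted to a point by $f$ carries at least three special points (nodes or marked points).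

For example, let two lines of $X$ meet in $p$. Their union gives one point of $ev^{-1}(p)\subset\overline{\mathcal M}_{0,1}(X,2)$ with the marked point over the crossing. Its domain has three components: the two lines and, between them, a contracted $\mathbb P^1$ that carries the two nodes and the marked point.

We recall the following textbook facts.

- $\overline{\mathcal M}_{0,r}(X,e)$ is a proper Deligne–Mumford stack with projective coarse space. $\overline{\mathcal M}_{0,r}(\mathbb P^n,e)$ is a smooth stack of dimension $(n+1)e+n-3+r$.
- On $\overline{\mathcal M}_{0,r}(\mathbb P^n,e)$ the spaces $H^0(C,f^*\mathcal O(d))$ form a vector bundle of rank $de+1$. The equation $F$ of $X$ gives a section of it with zero scheme $\overline{\mathcal M}_{0,r}(X,e)$.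
- Forgetting the last marked point, and contracting a component that becomes unstable, identifies $\overline{\mathcal M}_{0,r+1}(X,e)\to\overline{\mathcal M}_{0,r}(X,e)$ with the universal curve.
- A complete curve in a coarse space is, after a finite base change, induced by a family over a smooth projective curve.
- If $W$ is Cohen–Macaulay, $X$ is smooth, and all fibers of $W\to X$ have pure dimension $\dim W-\dim X$ ($W$ pure dimensional), then $W\to X$ is flat.

Dimensions and closed subsets are taken in coarse spaces. For smooth $X$ let $P(e)$ be the statement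
$$\dim ev^{-1}(p)\le\iota e-2\quad\text{for every }p\in X .$$

**Lemma 2.2.** If $X$ is smooth and $P(e)$ holds, then $ev:\overline{\mathcal M}_{0,1}(X,e)\to X$ is flat and surjective of relative dimension $\iota e-2$, as a stack and as a coarse space, and $\overline{\mathcal M}_{0,1}(X,e)$ is a local complete intersection of pure dimension $(n-1)+\iota e-2$.

*Proof.* The space is cut out by a section of a bundle of rank $de+1$ on a smooth stack of dimension $(n+1)e+n-2$. So its components have dimension at least $(n+1)e+n-2-(de+1)=(n-1)+\iota e-2$. As $X$ is smooth of dimension $n-1$, components of fibers have dimension at least $\iota e-2$. With $P(e)$ all these are equalities. So the total space is a local complete intersection, hence Cohen–Macaulay, all fibers have pure dimension $\iota e-2$, and $ev$ is flat.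

Étale locally the coarse space is $U/G$ with $G$ finite, $U$ flat over $X$ and $U\to X$ invariant under $G$. The averaging operator makes $\mathcal O_U^G$ a direct summand of $\mathcal O_U$ as an $\mathcal O_X$-module, and a summand of a flat module is flat.

Fibers are nonempty: the lines in $X$ through $p$ are cut out in $\mathbb P^{n-1}$ by $d\le n-1$ forms, so there is one, and its $e$-fold covers lie in $ev^{-1}(p)$. $\square$

Let $\mathcal G_e\subset\mathcal P$ be the set of smooth $X$ that satisfy $P(e')$ for all $e'\le e$. *It is open.* Indeed, over the space of smooth hypersurfaces with universal hypersurface $\mathcal X$, the points of $\overline{\mathcal M}_{0,1}(\mathcal X/\mathcal P,e')$ at which the fiber over $\mathcal X$ has dimension at least $\iota e'-1$ form a closed set, by semicontinuity, and the maps to $\mathcal X$ and on to $\mathcal P$ are proper. We shall prove: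

- (I1) $\mathcal G_1\neq\emptyset$.
- (I2) For $e\ge2$ with $\iota e\le n-2$: $\mathcal G_{e-1}\ne\emptyset$ implies $\mathcal G_e\ne\emptyset$.
- (I3) For $e\ge2$ with $\iota e>n-2$: $\mathcal G_e=\mathcal G_{e-1}$.

Then $\mathcal G:=\bigcap_e\mathcal G_e$ is an intersection of finitely many nonempty open subsets of the irreducible $\mathcal P$, so it is open and dense, and Theorem A follows from Lemma 2.2.

## 3. Hilbert functions, and lines through a point

For a reduced $Z\subset\mathbb P^r$ let $h_Z(t)$ be the dimension of the space of forms of degree $t$ modulo those vanishing on $Z$. It is the number of linear conditions that "vanish on $Z$" imposes on forms of degree $t$. For a rational normal curve of degree $e$, forms of degree $t$ restrict onto $H^0(\mathbb P^1,\mathcal O(te))$, so $h(t)=te+1$.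

**Lemma 3.1.** (a) If $\dim Z=z$, then $h_Z(t)\ge\binom{z+t}t$.
(b) If $Y\subset\mathbb P^s$ is an irreducible nondegenerate variety of dimension $y\ge1$, then
$$h_Y(t)\ge a(y,s,t):=\binom{y+t}{t}+(s-y)\binom{y+t-1}{t-1}.$$
(c) If moreover $y\ge2e$, then
$$h_Y(2)\ge(2e+1)(s+1-e),\qquad h_Y(3)\ge\binom{2e+3}3+(s-2e)\binom{2e+2}2.\tag{1}$$

*Proof.* (a) A general linear projection maps a $z$-dimensional component of $Z$ finitely onto $\mathbb P^z$, so no nonzero form of degree $t$ on $\mathbb P^z$ pulls back to a form vanishing on $Z$.

(b) Let $H$ be a general hyperplane. Its equation is a nonzerodivisor modulo $I(Y)$, so $h_Y(t)-h_Y(t-1)$ is the dimension in degree $t$ of the coordinate ring modulo this equation, and it is at least $h_{Y\cap H}(t)$. By Bertini, $Y\cap H$ is reduced, and irreducible if $y\ge2$. It spans $H$: from $0\to\mathcal I_Y\to\mathcal I_Y(1)\to\mathcal I_{Y\cap H,H}(1)\to0$, with $H^0(\mathcal I_Y(1))=0$ and $H^1(\mathcal I_Y)=0$ ($Y$ is integral, so $H^0(\mathcal O_Y)=\mathbb C$), no linear form on $H$ vanishes on $Y\cap H$. By Pascal's rule $a(y,s,0)=1$ and $a(y,s,t)-a(y,s,t-1)=a(y-1,s-1,t)$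 for $y\ge2$, $t\ge1$. For $y=1$ we have $a(1,s,t)=st+1$, so $a(1,s,t)-a(1,s,t-1)=s$, and $h_{Y\cap H}(t)\ge s$ for $t\ge1$ because $Y\cap H$ contains $s$ linearly independent points. Induct on $y$ and $t$.

(c) One computes $a(y+1,s,2)-a(y,s,2)=s-y$ and $a(y+1,s,3)-a(y,s,3)=(s-y)(y+2)$. So the bounds grow with $y\le s$, and we may put $y=2e$: $\binom{2e+2}2+(s-2e)(2e+1)=(2e+1)(s+1-e)$, and the cubic bound is $a(2e,s,3)$. $\square$

**Proposition 3.2.** (I1) holds: $\mathcal G_1\ne\emptyset$.

*Proof.* Fix $p=[1:0:\dots:0]$ and let $V\subset S_d$ be the forms vanishing at $p$, $F=\sum_{j=1}^dx_0^{d-j}f_j(x_1,\dots,x_n)$. The lines in $X$ through $p$ form $V(f_1,\dots,f_d)\subset\mathbb P^{n-1}$, and $P(1)$ at $p$ says that its dimension is at most $n-1-d=\iota-2$. Let $X$ be smooth at $p$, so $f_1\ne0$, and suppose $P(1)$ fails at $p$. Let $j$ be minimal with $\dim V(f_1,\dots,f_j)>n-1-j$. Then $2\le j\le d\le n-1$, the set $V(f_1,\dots,f_{j-1})$ has pure dimension $n-j$, and $f_j$ vanishes on one of its finitely many components. By Lemma 3.1(a) this is at least $\binom{(n-j)+j}{j}=\binom nj\ge n$ conditions on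 $f_j$. So for fixed $p$ the bad $X$ that are smooth at $p$ have codimension at least $n$ in $\mathbb P(V)$. The bad pairs $(p,X)$ have dimension at most $n+\dim\mathbb P(V)-n=\dim\mathcal P-1$ and do not dominate $\mathcal P$. $\square$

## 4. Bend and break: the shape of an excess family

Let $e\ge2$, $X\in\mathcal G_{e-1}$, $p\in X$, and let $M\subset ev^{-1}(p)\subset\overline{\mathcal M}_{0,1}(X,e)$ be **any** irreducible closed subset with $\dim M\ge\iota e-1$. Let $x$ be the marked point. We collect what such an $M$ must look like. In the end it can exist only if $n\ge\iota e+2$.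

**Lemma 4.1 (boundary).** Maps in $ev^{-1}(p)$ with reducible domain form a set of dimension at most $\iota e-3$. So the closed set $\partial M\subset M$ of maps with reducible domain has codimension at least $2$ in $M$.

*Proof.* The domain is a tree with at least two leaves. Let $B$ be a leaf that does not contain $x$. It has one special point, so by stability its degree is $b\ge1$. The rest $A$ is connected and contains $x$; let $a=e-b$. If $a=0$, then $A$ would be a contracted tree whose only special points, besides its own nodes, are $x$ and the node joining it to $B$. If $A$ is one component, it has two special points; if not, each of its at least two leaves needs two of these. Both are impossible, so $a\ge1$. Now $A$, marked by $x$ and the node, is a stable map in $\overline{\mathcal M}_{0,2}(X,a)$, and $B$, marked by the node, is in $\overline{\mathcal M}_{0,1}(X,b)$ over the image of the node. By $P(a)$ at $p$, one parameter for the node, and $P(b)$ at its image, the dimension is at most $(\iota a-2)+1+(\iota b-2)=\iota e-3$. $\square$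

**Lemma 4.2 (multiple covers).** For $m'\ge2$ and $e'=e/m'$, the $m'$-fold covers, with domain $\mathbb P^1$, of integral curves of degree $e'$ through $p$ form a set in $ev^{-1}(p)$ of dimension at most
$$\iota e-2-(m'-1)(\iota e'-2)\le\iota e-2.\tag{2}$$
Hence the general member of $M$ is a map $\mathbb P^1\to X$ birational onto its image; and being birational onto the image is an open condition among maps with irreducible domain.

*Proof.* Such a map is $g\circ h$ with $g:\mathbb P^1\to X$ the normalization of the image and $h:\mathbb P^1\to\mathbb P^1$ of degree $m'$. The pointed map $(g,h(x))$ varies in dimension at most $\iota e'-2$ by $P(e')$. Given it, $h$ and $x$ vary in dimension $(2m'+1)+1-1-3=2m'-2$ (coefficients of $h$; the point $x$; the condition on $h(x)$; automorphisms of the source). The sum is $\iota e'-2+2m'-2$, which equals the left side of (2). Since $\iota e'\ge2$, it is at most $\iota e-2<\dim M$. With Lemma 4.1 this gives the second assertion. For openness: in a family with irreducible domains, a limit of maps with $f_*[\mathbb P^1]=m'[C]$ has image cycle divisible by $m'$, so it is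 again a multiple cover. $\square$

Let $\tilde M$ be the reduced irreducible space of parametrized maps $f:(\mathbb P^1,x)\to(X,p)$, birational onto their image, with class in $M$. Birational maps have no automorphisms, so $\tilde M$ is a torsor under the connected $2$-dimensional group $\mathrm{Aut}(\mathbb P^1,x)$ over a dense open subset of $M$, and $\dim\tilde M=\dim M+2$. Let $\mathcal C_M\subset\overline{\mathcal M}_{0,2}(X,e)$ be the closure of the preimage of $M\setminus\partial M$; it is irreducible of dimension $\dim M+1$. Put
$$Y=ev_2(\mathcal C_M)\subset X,\qquad y=\dim Y .$$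
So $Y$ is the variety swept out by the curves of $M$.

**Lemma 4.3.** $Y\neq X$, so $y\le n-2$.

*Proof.* Suppose $Y=X$. Then $\tilde M\times\mathbb P^1\to X$ is dominant. By generic smoothness, for general $f\in\tilde M$ and $z\in\mathbb P^1$ the space $H^0(f^*T_X(-x))$, which contains $T_f\tilde M$, together with $df(T_z\mathbb P^1)$ maps onto $T_{X,f(z)}$. The direction $df(T_z\mathbb P^1)$ also comes from $H^0(f^*T_X(-x))$, namely from vector fields on $\mathbb P^1$ that vanish at $x$. So $f^*T_X(-x)$ is generated by global sections at $z$, all its summands have degree at least $0$, and $H^1(f^*T_X(-x))=0$. Hence the space of maps with $x\mapsto p$ has at $f$ dimension $h^0(f^*T_X(-x))=(\iota e-(n-1))+(n-1)=\iota e$. Modulo $\mathrm{Aut}(\mathbb P^1,x)$ this is $\iota e-2<\dim M$, a contradiction. $\square$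

**Lemma 4.4 (bend and break).** There is no complete one-parameter family, nonconstant in moduli, of maps to $X$ of degree $e$ with irreducible domains and general member birational onto its image, with two sections contracted to points $p\neq q$.

*Proof.* After base change we have a ruled surface $R\to T$ over a smooth projective curve, sections $\sigma_1,\sigma_2$ which are disjoint because $p\ne q$, and $\Psi:R\to X$. If $\Psi(R)$ is a curve, it is the image of a general member, so it has degree $e$; then every member, having degree $e$, is its normalization, and the marked points lie in the finite preimages of $p$ and $q$. So the family is constant in moduli. Otherwise $L=\Psi^*\mathcal O(1)$ has $L^2>0$ and $L\cdot\sigma_i=0$, and the Hodge index theorem gives $\sigma_1^2<0$ and $\sigma_2^2<0$. But $\sigma_1-\sigma_2$ has degree $0$ on fibers, so it is numerically a multiple of a fiber, and $0=(\sigma_1-\sigma_2)^2=\sigma_1^2+\sigma_2^2$. This is a contradiction. $\square$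

We shall use the following remark twice. If $Z$ is an irreducible projective variety of dimension at least $1$, $W\subset Z$ is closed of codimension at least $2$ or empty, and $z\in Z\setminus W$, then some irreducible complete curve in $Z$ passes through $z$ and avoids $W$. Indeed, the hyperplanes through $z$ have no common point other than $z$. So a general one contains no component of $W$ and no positive-dimensional component of $Z$. After $\dim Z-1$ such sections a curve remains and $W$ has become empty.

**Lemma 4.5.** $\dim M=y-1$. Hence $y\ge\iota e$ and $n\ge\iota e+2$.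

*Proof.* Let $\psi=\dim M+1-y$ be the dimension of the general fiber of $\mathcal C_M\to Y$, and suppose $\psi\ge1$. Take a general point of $\mathcal C_M$, with image $q\in Y$, $q\ne p$, and let $\Psi_q$ be a component of the fiber over $q$ through it. If the locus of reducible domains had codimension at least $2$ in $\Psi_q$, or were empty, the remark would give a complete curve in $\Psi_q$ through our point without reducible domains. Along it the two marked points go to $p$ and $q$, and the general member is birational onto its image. This contradicts Lemma 4.4. So the reducible domains have dimension at least $\psi-1$ in $\Psi_q$, and, letting $q$ vary, reducible domains occur in $\mathcal C_M\cap\{ev_2\ne p\}$ in dimension at least $y+\psi-1=\dim M\ge\iota e-1$.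

All these points lie over $\partial M$. To see it, forget the second marked point. If no component becomes unstable, the domain stays reducible. A component that becomes unstable is contracted by the map and contains the second marked point and exactly two further special points. If these are a node and $x$, then $ev_2=p$, which is excluded. If they are two nodes, at least two other components survive. So the points in question form a set of dimension at most $\dim\partial M+1\le\iota e-2$, a contradiction. Hence $\psi=0$, and Lemma 4.3 gives $\iota e-1\le\dim M=y-1\le n-3$. $\square$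

**Lemma 4.6.** For every $q\ne p$ the general $f\in M$ does not pass through $q$.

*Proof.* Otherwise every member of $M$ does. As $\partial M$ has codimension at least $2$ and $\dim M\ge\iota e-1\ge3$, the remark gives a complete curve in $M\setminus\partial M$ through a general point. In the corresponding family the preimage of $q$ is finite and surjective over the base. After base change it contains a second section contracted to $q$, contradicting Lemma 4.4. $\square$

If $X\in\mathcal G_{e-1}$ fails $P(e)$, then an $M$ as above exists, and Lemma 4.5 gives $\iota e\le n-2$. This proves (I3). **From now on $e\ge2$ and $n\ge\iota e+2$.** Then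
$$n\ge2e+2\ge6,\qquad d=n+1-\iota\ge\iota(e-1)+3\ge2e+1\ge5.\tag{3}$$

The smallest case that remains is $n=6$, $d=5$, $e=2$: conics through a point of a quintic fivefold in $\mathbb P^6$. The expected dimension is $2$. An excess family has $4\le y\le n-2=4$ and $\dim M=y-1=3$: it consists of conics through $p$ that sweep out a fourfold. We shall follow this case along the way.

## 5. A bad family of codimension at most $n-1$, and what counting curves gives

Suppose $\mathcal G_{e-1}\neq\emptyset$ but $\mathcal G_e=\emptyset$. **Goal: a contradiction.** The closed set of pairs $(p,X)$, $X\in\mathcal G_{e-1}$, with $\dim ev^{-1}(p)\ge\iota e-1$ dominates $\mathcal P$. Let $\mathcal B^0$ be a component that dominates $\mathcal P$. It is invariant under the connected group $PGL_{n+1}$, so its fibers over the points of $\mathbb P^n$ are isomorphic, of dimension at least $\dim\mathcal P-n$. Fix $p$, let $V\subset S_d$ be the forms that vanish at $p$, and let $B\subset\mathbb P(V)$ be a component of maximal dimension of the fiber over $p$. As $\dim\mathbb P(V)=\dim\mathcal P-1$,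
$$c:=\operatorname{codim}_{\mathbb P(V)}B\le n-1.\tag{4}$$

Over $B$ consider all $(X,f)$ with $f\in ev_X^{-1}(p)$. Some irreducible component that dominates $B$ has general fiber dimension $D\ge\iota e-1$. The geometric components of its generic fiber are conjugate, so all have dimension $D$, and they are defined over a finite extension of the function field of $B$. So after a quasi-finite dominant base change $B'\to B$ with $B'$ irreducible, and after shrinking $B'$, we get an irreducible $\mathcal Z'\to B'$ whose fiber over a point $X$ is an irreducible closed subset $M_X\subset ev_X^{-1}(p)$ of dimension $D$. (We write $X$ both for a point of $B'$ and for the corresponding hypersurface.) Section 4 applies to $M_X$; write $Y=Y_X$, so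
$$y\ge\iota e\ge2e.$$
All properties of $(X,f)$ used below are constructible, and $\mathcal Z'$ is irreducible, so each holds for general $(X,f)$ or fails for general $(X,f)$. "General $f_1,f_2,\dots\in M_X$" means a general tuple in a power of $M_X$, with $X$ general. For general $f\in M_X$ let $C_f$ be its image, an integral curve of degree $e$. It spans a $\mathbb P^k\ni p$ with $k$ constant and $2\le k\le e$.

The sensible first attempt is to repeat Proposition 3.2: find $n$ conditions on $X$. Suppose $k=e$, so that $C_f$ is a rational normal curve. Pointed rational normal curves of degree $e$ through $p$ have dimension $(n+1)e-2$, and each imposes $h_{C_f}(d)-1=de$ conditions on $V$. The pairs $(X,f)$ have dimension $\dim B+D$, so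
$$c\ge D-[(n+1)e-2]+de\ge(\iota e-1)-(n+1)e+2+de=1 .$$
One curve gives $c\ge1$, and we need $c\ge n$. For conics on the quintic in $\mathbb P^6$: $3-12+10=1$, and we need $6$.

Next, use $N$ general curves $C_1,\dots,C_N$ of the same $M_X$. If $C_j$ imposes $de$ conditions on the forms of $V$ vanishing on $C_1,\dots,C_{j-1}$, for each $j$, the same count gives $c\ge N$, and $N=n$ would finish. The count stops exactly at this hypothesis. The gain per curve is only $1$, so it is lost as soon as one of the $de$ conditions depends on the earlier ones. For instance, if $C_2$ meets $C_1$ in one point $q\ne p$, then forms vanishing on $C_1$ already vanish at $q$, and $C_2$ imposes at most $de-1$ further conditions. We know very little about the position of the curves of $M_X$, which lie in an unknown $Y$, and full independence for $n$ curves is out of reach in this way.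

Two things help. If $k<e$, the gain per curve is so large that two curves suffice, even with losses; this is Section 6. If $k=e$, we replace the count by its derivative. Each curve will then contribute a small space $\Phi_f$ of linear functionals on $V$, all killing one and the same tangent space of codimension about $c$. Only these small spaces, and not all $de$ conditions, need to be independent.

## 6. Curves whose span is smaller than $\mathbb P^e$

In this section $k<e$, so $e\ge3$. The aim is $c\ge n$, contradicting (4). Let $C_1,C_2$ be two general curves of $M_X$ with spans $\Lambda_1,\Lambda_2\cong\mathbb P^k$, and $\Lambda_1\cap\Lambda_2=\mathbb P^\mu\ni p$. Since $y\ge2e>k$, the curves of $M_X$ do not all lie in $\Lambda_1$; so $C_2\not\subset\Lambda_1$ and $\mu\le k-1$.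

**Step 1: parameters for the curves.** The $\mathbb P^k$ through $p$ form a family of dimension $k(n-k)$, and pointed maps of degree $e$ to one of them have dimension $(k+1)e$. So pointed maps through $p$ that span a $\mathbb P^k$ have, modulo $\mathrm{Aut}(\mathbb P^1,x)$, dimension
$$N_1=(k+1)e-2+k(n-k).$$
Given $C_1$, those $C_2$ with $\dim\Lambda_1\cap\Lambda_2=\mu$ have dimension $N_1-\mu(n-2k+\mu)$, since this is the codimension of the $k$-dimensional subspaces of $\mathbb C^n$ that meet a fixed one in dimension $\mu$.

**Step 2: conditions imposed by one curve.** A curve $C\ni p$ imposes $h_C(d)-1$ conditions on $V$. To bound $h_C$ from below, let $H$ be a general hyperplane of $\mathbb P^k$. The $e$ points of $C\cap H$ are in linearly general position in $\mathbb P^{k-1}$, and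
$$h_{C\cap H}(l)\ge\min(e,l(k-1)+1),$$
because a given point can be separated from $l(k-1)$ others by $l$ hyperplanes, each containing at most $k-1$ of them. As $h_C(l)-h_C(l-1)\ge h_{C\cap H}(l)$,
$$de+1-h_C(d)\le\sum_{l\ge1}\max(0,e-1-l(k-1))\le m_0(e-k),\qquad m_0=\Big\lfloor\frac{e-1}{k-1}\Big\rfloor,$$
for at most $m_0$ terms are nonzero and each is at most $e-k$. Moreover $k+m_0\le e+1$: with $j=k-1\in[1,e-2]$, the inequality $j+\frac{e-1}j\le e$ is equivalent to $(j-1)(j-(e-1))\le0$.

**Step 3: conditions imposed by $C_2$ on forms vanishing on $C_1$.** Let $R=S/I(C_2)$, let $L\subset R_1$ be the image of the linear forms vanishing on $\Lambda_1$ ($L\ne0$), and let $\Gamma=C_2\cap\Lambda_1$ as a scheme; it is finite. *Claim: $L\cdot R_{d-1}$ has codimension $\operatorname{length}\Gamma$ in $R_d$.*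

Recall that a sheaf $\mathcal I$ is $m$-regular if $H^i(\mathcal I(m-i))=0$ for $i\ge1$, and that it is then $m'$-regular for all $m'\ge m$. The theorem of Gruson, Lazarsfeld and Peskine (Invent. Math. 72 (1983)) says that the ideal sheaf of an integral nondegenerate curve of degree $e$ in $\mathbb P^k$ is $(e-k+2)$-regular. (For $k=2$ the ideal sheaf is $\mathcal O(-e)$ and this is clear.) So $R_t=H^0(\mathcal O_{C_2}(t))$ for $t\ge e-k+1$, and $H^1(\mathcal O_{C_2}(t))=0$ for $t\ge e-k$, the latter because $H^1(\mathcal O_{C_2}(t))$ embeds in $H^2(\mathcal I(t))$. By (3), $d-2\ge2e-1\ge e-k+1$.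

Take $0\ne\ell_0\in L$, and let $H_0\cap C_2$ be the finite scheme it cuts out. From $0\to\mathcal O_{C_2}(t-1)\to\mathcal O_{C_2}(t)\to\mathcal O_{H_0\cap C_2}(t)\to0$ with $t=d$ and $t=d-1$ we get $R_d/\ell_0R_{d-1}\cong H^0(\mathcal O_{H_0\cap C_2}(d))$, and that $R_{d-1}\to H^0(\mathcal O_{H_0\cap C_2}(d-1))$ is onto. So, after trivializing line bundles on the finite scheme, the image of $LR_{d-1}$ in $\mathcal O_{H_0\cap C_2}$ is the ideal generated by $L$. The quotient by it is $\mathcal O_\Gamma$. As $\ell_0R_{d-1}\subset LR_{d-1}$, the claim follows.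

Products of a linear form vanishing on $\Lambda_1$ with a form of degree $d-1$ vanish on $C_1$. Hence $C_2$ imposes at least $h_{C_2}(d)-\operatorname{length}\Gamma$ conditions on the forms of $V$ vanishing on $C_1$.

If $\mu=0$, then $\Gamma\subset\Lambda_1\cap\Lambda_2$ is the reduced point $p$. In general
$$\operatorname{length}\Gamma\le e-k+1+\mu,$$
since $\Gamma\subset\mathbb P^\mu$ and the hyperplane of $\Lambda_2$ spanned by $\mathbb P^\mu$ and $k-1-\mu$ general points of $C_2$ meets $C_2$ in length $e$.

**Step 4: the count.** The set of triples $(X,f_1,f_2)$ has dimension $\dim B+2D$. By Steps 1–3, $c\ge a_1+a_2$ with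
$$a_1=D-N_1+h_{C_1}(d)-1,\qquad a_2=D-N_1+\mu(n-2k+\mu)+h_{C_2}(d)-\operatorname{length}\Gamma.$$
Using $D\ge\iota e-1$ and $d+\iota=n+1$,
$$a_1\ge\iota e-1-[(k+1)e-2+k(n-k)]+de-m_0(e-k)=1+(n-k-m_0)(e-k)\ge E:=1+(n-e-1)(e-k),$$
and in the same way $a_2\ge E+\mu(n-2k+\mu)-(\operatorname{length}\Gamma-1)$. If $\mu=0$, this is at least $E$. If $\mu\ge1$, the correction is at least $\mu(n-2k+\mu-1)-(e-k)\ge(n-2k)-(e-k)=n-k-e>0$. So
$$c\ge2E\ge2(n-e)\ge n,$$
which contradicts (4). Hence $k=e$:

**Proposition 6.1.** For general $(X,f)$, $f$ is an embedding onto a rational normal curve $C_f$ of degree $e$ in a $\mathbb P^e$. In particular forms of degree $t$ restrict onto $H^0(\mathbb P^1,\mathcal O(te))$.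

## 7. Differentiating along the bad family

Let $\Lambda=\Lambda_X=\mathbb P^s$ be the linear span of $Y_X$, with $s$ constant, and put
$$u:=n-s,\qquad s\ge y\ge\iota e\ge2e .$$
Write $S_t^\Lambda$ for the forms of degree $t$ on $\Lambda$, $V^\Lambda\subset S_d^\Lambda$ for those that vanish at $p$, and $F'=F|_\Lambda$.

**Lemma 7.1.** $F'\ne0$.

*Proof.* This is clear if $u=0$. Let $u>0$ and suppose $\Lambda\subset X$. The closure $M'$ of the set of all degree-$e$ maps $\mathbb P^1\to\Lambda$ with $x\mapsto p$ is irreducible of dimension $(s+1)e-2\ge\iota e-1$ and sweeps out $\Lambda$. Lemma 4.5, which holds for *any* such subset, gives $(s+1)e-2=s-1$, i.e. $e=1$. But $e\ge2$. $\square$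

For conics on the quintic in $\mathbb P^6$ we have $y=4$ and $Y\subset\{F'=0\}\subsetneq\Lambda$, so $s\in\{5,6\}$.

**Step 1: fix the span.** The linear spaces $\mathbb P^s\ni p$ form an $su$-dimensional family. Shrink $B'$ so that the finitely many generic properties we need hold over all of it. Fix $\Lambda$ general in the image of $X\mapsto\Lambda_X$ and let $B'_\Lambda$ be a component of the fiber of $B'$ over it; $\dim B'_\Lambda\ge\dim B-su$. Let $B_\Lambda\subset\mathbb P(V^\Lambda)$ be the closure of its image under $F\mapsto F'$. For given $F'\ne0$ the $[F]\in\mathbb P(V)$ with $F|_\Lambda$ proportional to $F'$ form a family of dimension $\dim V-\dim V^\Lambda$. So $\dim B_\Lambda\ge\dim B-su-(\dim V-\dim V^\Lambda)$, and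
$$c_s:=\operatorname{codim}_{\mathbb P(V^\Lambda)}B_\Lambda\le c+su\le n-1+su=s(u+1)+u-1.\tag{5}$$

**Step 2: from tangent vectors to functionals.** Let $\hat B_\Lambda\subset V^\Lambda$ be the affine cone over $B_\Lambda$, and let $\hat W$ be the reduced space of triples $(X,g,f)$ with $X\in B'_\Lambda$, $0\ne g\in\mathbb C\,F|_\Lambda$, $f\in\tilde M_X$. It is irreducible after shrinking $B'_\Lambda$, since the fibers over $B'_\Lambda$ are irreducible, and it dominates $\hat B_\Lambda$. By generic smoothness, at a general point of $\hat W$ the differential maps onto the tangent space of $\hat B_\Lambda$. Fix a general $X\in B'_\Lambda$, put $M=M_X$, and let $T\subset V^\Lambda$ be the tangent space of $\hat B_\Lambda$ at $F'$; its codimension is $c_s$. For general $f\in M$ every $G\in T$ lifts to a tangent vector of $\hat W$ at $(X,F',f)$. All curves in question lie in $\Lambda$. Differentiating $g\circ f=0$ and $f(x)=p$ we get $\sigma\in H^0(f^*T_\Lambda(-x))$ with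
$$G|_f+dF'(\sigma)=0\quad\text{in }H^0(\mathbb P^1,\mathcal O(de)(-x)).$$
Put
$$J_f=dF'\big(H^0(f^*T_\Lambda(-x))\big),\qquad\Phi_f=\text{annihilator of }J_f\text{ in }H^0(\mathcal O(de)(-x))^* .$$
Restriction $V^\Lambda\to H^0(\mathcal O(de)(-x))$ is onto by Proposition 6.1, so $\Phi_f\subset(V^\Lambda)^*$. For $G\in T$ we have $G|_f\in J_f$, so $\Phi_f$ kills $T$. Hence
$$\dim\sum_f\Phi_f\le c_s\quad\text{for any finite set of general }f\in M.\tag{6}$$

**Step 3: the size of $\Phi_f$.** The bundle $f^*T_\Lambda(-x)$ has rank $s$, degree $(s+1)e-s$ and no $H^1$, so $h^0(f^*T_\Lambda(-x))=(s+1)e$. The kernel of $dF'$ on this space contains the tangent space of $\tilde M$ at $f$, because $\tilde M$ consists of maps into $\{F'=0\}$. So the kernel has dimension at least $D+2\ge\iota e+1$, and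
$$\dim\Phi_f\ge de-(s+1)e+\iota e+1=ue+1.\tag{7}$$
For $u=0$ this is the gain $1$ of Section 5 in infinitesimal form.

**Step 4: generators of $J_f$.** In the Euler sequence $0\to\mathcal O(-x)\to\mathcal O(e)(-x)^{s+1}\to f^*T_\Lambda(-x)\to0$ on $\mathbb P^1$ we have $H^1(\mathcal O(-x))=0$. So $J_f$ is spanned by the products $\sigma G_l$ with $\sigma\in H^0(\mathcal O(e)(-x))$ and $G_l=\partial_lF'|_f$, $0\le l\le s$.

To decide when the spaces $\Phi_f$ are independent we measure how concentrated a functional is.

**Definition 7.2.** Let $A$ be a line bundle on $\mathbb P^1$ and $\mathfrak d$ an effective divisor. A functional on $H^0(A)$ is *supported on $\mathfrak d$* if it kills $H^0(A(-\mathfrak d))$. These functionals form $\mathrm{Supp}(\mathfrak d)$.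

We have $\dim\mathrm{Supp}(\mathfrak d)\le\deg\mathfrak d$, and for $\mathfrak d'\le\mathfrak d$ the codimension of $\mathrm{Supp}(\mathfrak d')$ in $\mathrm{Supp}(\mathfrak d)$ is at most $\deg(\mathfrak d-\mathfrak d')$. For example, let $A=\mathcal O(3)$ with sections $a_0\alpha^3+a_1\alpha^2\beta+a_2\alpha\beta^2+a_3\beta^3$. Evaluation at a point is supported on that point. The functional $a_1$ kills the multiples of $\beta^2$, so it is supported on $2\cdot\{\beta=0\}$; it is not a multiple of an evaluation, so it is not supported on any single reduced point. Functionals in $\Phi_f$ are regarded as functionals on $H^0(A)$ with $A=\mathcal O(de)(-x)$ (in one case of Section 10, $A=\mathcal O(de)(-2x)$).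

**Lemma 7.3.** Let $\eta\in\{0,1\}$, let $G_l\in H^0(\mathcal O((d-1)e)(-\eta x))$ have no common zero (as sections of this bundle), and let $\Phi$ be a space of functionals on $H^0(\mathcal O(de)(-(1+\eta)x))$ that kill all $\sigma G_l$, $\sigma\in H^0(\mathcal O(e)(-x))$. Then no nonzero $\varphi\in\Phi$ is supported on a divisor of degree at most $e$, and
$$\dim(\Phi\cap\mathrm{Supp}(\mathfrak d))\le\max(0,\deg\mathfrak d-e)\quad\text{for all }\mathfrak d .$$

*Proof.* Let $\deg\mathfrak d\le e$ and $\varphi\in\Phi\cap\mathrm{Supp}(\mathfrak d)$. Then $\varphi$ factors through the sections of $\mathcal O(de)(-(1+\eta)x)$ over $\mathfrak d$, a space isomorphic to $\mathcal O_{\mathfrak d}$. Since $\mathcal O(e)(-x)$ has degree $e-1\ge\deg\mathfrak d-1$, the sections $\sigma$ map onto its sections over $\mathfrak d$; and the $G_l$ generate the unit ideal of $\mathcal O_{\mathfrak d}$. So the sums $\sum\sigma_lG_l$ fill $\mathcal O_{\mathfrak d}$, and $\varphi=0$. If $\deg\mathfrak d>e$, choose $\mathfrak d'\le\mathfrak d$ of degree $e$; then $\Phi\cap\mathrm{Supp}(\mathfrak d')=0$ and $\mathrm{Supp}(\mathfrak d')$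 has codimension at most $\deg\mathfrak d-e$ in $\mathrm{Supp}(\mathfrak d)$. $\square$

So smoothness of $X$, in the form "the partial derivatives have no common zero on $C_f$", forbids concentrated functionals in $\Phi_f$. In the next section we show that dependent functionals are concentrated.

## 8. Forms that vanish on the earlier curves

**Lemma 8.1.** If $L'\subset H^0(\mathbb P^1,\mathcal O(a))$ is base-point-free and $N\ge a-1$, then $L'\cdot H^0(\mathcal O(N))=H^0(\mathcal O(a+N))$.

*Proof.* For $a=0$ this is clear. For $a>0$ take a base-point-free pencil in $L'$ and use $0\to\mathcal O(N-a)\to\mathcal O(N)^2\to\mathcal O(N+a)\to0$ with $H^1(\mathcal O(N-a))=0$. $\square$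

Choose general $f_1,f_2,\dots\in M$ and put $C_j=C_{f_j}$. Let $K_j\subset\Phi_{f_j}$ be the functionals that vanish on all forms of $V^\Lambda$ vanishing on $C_1\cup\dots\cup C_{j-1}$; so $K_1=0$. A functional in $\Phi_{f_i}$ factors through restriction to $C_i$, so it kills forms vanishing on $C_i$. Hence $\Phi_{f_j}\cap\sum_{i<j}\Phi_{f_i}\subset K_j$, and (6) gives for every $N$
$$c_s\ge\sum_{j\le N}\kappa_j,\qquad\kappa_j:=\dim\Phi_{f_j}-\dim K_j\ge0.\tag{8}$$

Let $\Lambda_j$ be the span of $C_1,\dots,C_j$, $\Lambda_0=\{p\}$, $s_j=\dim\Lambda_j$, $\Delta_j=s_j-s_{j-1}$, and let $m$ be minimal with $s_m=s$. Then $\Delta_1=e$. For $j\le m$ we have $1\le\Delta_j\le e$: the lower bound because $Y$ spans $\Lambda$, so that a general curve is not contained in $\Lambda_{j-1}\ne\Lambda$; the upper bound because all curves contain $p$. Moreover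
$$\sum_{j\le m}\Delta_j=s,\qquad m\ge2\ (\text{as }s\ge2e),\qquad me\ge s,\qquad(m-1)e\ge s-e .$$
The number $s_j$ is the dimension of the span of any general $j$-tuple of curves of $M$.

**Lemma 8.2.** (R1) For $j\le m$: $K_j\subset\mathrm{Supp}(\mathfrak b)$ with $\deg\mathfrak b\le e-\Delta_j$.

(R2) For $j=m+i$, $1\le i\le m-1$: $K_j\subset\mathrm{Supp}(\mathfrak d)$ with $\deg\mathfrak d\le2e-\Delta_{i+1}$.

(R3) Let $j\ge2$ and $t\le3$. If some $Q\in S_t^\Lambda$ vanishes on $C_1,\dots,C_{j-1}$ but not on $Y$, then $K_j\subset\mathrm{Supp}(\mathfrak d)$ with $\deg\mathfrak d=te-1$. Such $Q$ exists if $h_Y(t)>1+(j-1)te$. For $t=2$ it exists whenever $j-1\le s+1-e$.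

*Proof.* In each case we exhibit forms of $V^\Lambda$ that vanish on $C_1,\dots,C_{j-1}$ and whose restrictions to $f_j$ fill $H^0(A(-\mathfrak d))$, where $A=\mathcal O(de)(-x)$.

(R1) The linear forms vanishing on $\Lambda_{j-1}$ restrict to $f_j$ as a $\Delta_j$-dimensional subspace of $H^0(\mathcal O(e)(-x))$. Let $x+\mathfrak b$ be its base divisor. The free part has degree $e-1-\deg\mathfrak b$, and $H^0$ of that degree has dimension at least $\Delta_j$, so $e-1-\deg\mathfrak b\ge\Delta_j-1$. Multiply by $S_{d-1}^\Lambda$, which restricts onto $H^0(\mathcal O((d-1)e))$. By Lemma 8.1 we obtain all of $H^0(\mathcal O(de)(-x-\mathfrak b))$.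

(R2) Use the products $\ell_1\cdot A'\cdot S_{d-2}^\Lambda$. Here $\ell_1\ne0$ is a linear form on $\Lambda$ vanishing on $\Lambda_{m-1}\ne\Lambda$; it does not vanish on $C_j$, since $Y$ spans $\Lambda$ and $f_j$ is general. And $A'$ is the space of linear forms vanishing on the span of the $i$ curves $C_m,\dots,C_{j-1}$. As in (R1), $A'|_{f_j}$ has dimension $s_{i+1}-s_i=\Delta_{i+1}$ and base divisor $x+\mathfrak b'$ with $\deg\mathfrak b'\le e-\Delta_{i+1}$. By Lemma 8.1 we obtain all of $H^0(\mathcal O(de)(-x-\mathfrak d))$ with $\mathfrak d=\operatorname{div}(\ell_1|_{f_j})+\mathfrak b'$.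

(R3) As $f_j$ is general and $Q$ does not depend on it, $Q|_{f_j}\ne0$. Put $\mathfrak d=\operatorname{div}(Q|_{f_j})-x$, which is effective since $p\in C_1$. The forms $Q\cdot S_{d-t}^\Lambda$ restrict onto $H^0(\mathcal O(de)(-\operatorname{div}Q|_{f_j}))=H^0(A(-\mathfrak d))$. The $j-1$ curves are rational normal curves of degree $e$ through $p$, so together they impose at most $1+(j-1)te$ conditions on $S_t^\Lambda$, and $Q$ exists if $h_Y(t)$ is larger. For $t=2$ and $j-1\le s+1-e$ use (1): $(2e+1)(s+1-e)-2e(s+1-e)=s+1-e>1$. $\square$

We now compare (8) with (5) in the cases $u\ge3$, $u=2$, $u=1$, $u=0$.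

## 9. When $Y$ spans a linear space of codimension at least two

By (7), (R1) and (R2), with $\dim K_j$ bounded by the degree of the divisor,
$$\sum_{j\le2m-1}\kappa_j\ge\sum_{j\le m}(ue+1-e+\Delta_j)+\sum_{i=1}^{m-1}(ue+1-2e+\Delta_{i+1}).$$
Since $\sum_{j\le m}\Delta_j=s$ and $\sum_{i=1}^{m-1}\Delta_{i+1}=s-e$, the right side is
$$m+(u-1)me+s+(m-1)+(u-2)(m-1)e+(s-e),$$
and for $u\ge2$ the inequalities $me\ge s$, $(m-1)e\ge s-e$ give
$$\sum_{j\le2m-1}\kappa_j\ge us+(u-1)(s-e)+2m-1.\tag{9}$$

**The case $u\ge3$.** By (5) and (8) we have a contradiction if $(u-1)(s-e)+2m-1\ge s+u$. As $s-e\ge1$, $(u-1)(s-e)-u=u(s-e-1)-(s-e)\ge2(s-e)-3$. So it suffices that $s+2m\ge2e+4$, and this holds because $s\ge2e$ and $m\ge2$.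

**The case $u=2$.** Now $c_s\le3s+1$, $\dim\Phi_f\ge2e+1$, and (9) reads $\sum_{j\le2m-1}\kappa_j\ge3s-e+2m-1$. If $2m\ge e+3$, this is at least $3s+2$, a contradiction. If $2m\le e+2$, we add the indices $2m\le j\le s+2-e$; there are $s+3-e-2m\ge1$ of them. By (R3) with $t=2$, $\kappa_j\ge(2e+1)-(2e-1)=2$. The total is at least
$$3s-e+2m-1+2(s+3-e-2m)=5s-3e-2m+5\ge3s+2,$$
because $3e+2m\le4e+2\le2s+3$. This is a contradiction.

## 10. When $Y$ spans a hyperplane

Now $u=1$, $s=n-1\ge2e+1$ and $c_s\le2s$ by (5). The bound (7) is only $e+1$, so we need Lemma 7.3, and we must know where the $G_l$ vanish. The common zeros of the partial derivatives of $F'$ on $X\cap\Lambda$ are its singular points, i.e. the $q$ with $T_qX=\Lambda$. They are finite in number, because the Gauss map of $X$ is a morphism that pulls $\mathcal O(1)$ back to the ample bundle $\mathcal O(d-1)$, so it is finite. By Lemma 4.6 the general $C_f$ meets $\mathrm{Sing}(X\cap\Lambda)$ at most in $p$.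

**(i) The case $\Lambda\ne T_pX$ for general $X$.** Then the $G_l$ have no common zero, and Lemma 7.3 applies with $\eta=0$; $\dim\Phi_f\ge e+1$.

For $j\le m$, (R1) gives $\deg\mathfrak b\le e-1$, so $K_j=0$ and $\kappa_j\ge e+1$. These sum to at least $m(e+1)\ge s+m$. For $j=m+i$, $1\le i\le m-1$, (R2) and Lemma 7.3 give $\dim K_j\le e-\Delta_{i+1}$, so $\kappa_j\ge1+\Delta_{i+1}$. These sum to at least $m-1+s-e$. The total is at least $2s+2m-1-e$. If $2m\ge e+2$, this is at least $2s+1$, a contradiction. If $2m\le e+1$, use (R3) with $t=2$ for the $s+3-e-2m\ge3$ indices $2m\le j\le s+2-e$: $\dim K_j\le e-1$ and $\kappa_j\ge2$. The total is at least $4s-3e-2m+5\ge2s+1$, as $3e+2m\le4e+1\le2s+4$. This is a contradiction.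

For conics on the quintic in $\mathbb P^6$: $s=5$, $m\ge3$, the first three curves give at least $9$, the next two at least $4$, and $13>10=2s$.

**(ii) The case $\Lambda=T_pX$ for general $X$.** Let $V_a^\Lambda\subset S_d^\Lambda$ be the forms that vanish to order at least $a$ at $p$. Now $F'\in V_2^\Lambda$, so $B_\Lambda\subset\mathbb P(V_2^\Lambda)$. Since $\dim V_2^\Lambda=\dim V^\Lambda-s$ and $\dim B_\Lambda\ge\dim B-s-(\dim V-\dim V^\Lambda)$,
$$\operatorname{codim}_{\mathbb P(V_2^\Lambda)}B_\Lambda\le c\le n-1=s.\tag{10}$$

*Surjectivity.* For a rational normal curve $C_f\ni p$ and $a=2,3$, the map $V_a^\Lambda\to H^0(\mathcal O(de)(-ax))$ is onto. In suitable coordinates $f=[\alpha^e:\alpha^{e-1}\beta:\dots:\beta^e:0:\dots:0]$, $p=[1:0:\dots:0]$, $x=\{\beta=0\}$. A monomial of degree $d$ in $x_0,\dots,x_e$ with exactly $j$ factors different from $x_0$ restricts to $\alpha^{de-w}\beta^w$, where $w$ takes all values in $[j,je]$; for $j=a,\dots,d$ these intervals cover $[a,de]$.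

Let $f_2$ be the quadratic part of $F'$ at $p$, a quadratic form in $s$ variables, and let $v_f$ be the tangent direction of $C_f$ at $p$.

**(ii-a) Suppose $f_2(v_f,\cdot)\ne0$ for general $f$.** All $G_l$ vanish at $x$. As sections of $\mathcal O((d-1)e)(-x)$ they have no common zero. Away from $x$ this follows from Lemma 4.6 and $f^{-1}(p)=x$. At $x$ write $f=(1,\beta v_f+\dots)$ locally; then $\partial_lF'|_f=\beta\,\partial_lf_2(v_f)+O(\beta^2)$ for $l\ge1$, and not all $\partial_lf_2(v_f)$ vanish.

We repeat Sections 7 and 8 with $V_2^\Lambda$ in place of $V^\Lambda$. Let $T\subset V_2^\Lambda$ be the tangent space of $\hat B_\Lambda$; by (10) its codimension is at most $s$. The products $\sigma G_l$ vanish doubly at $x$, so $J_f\subset H^0(\mathcal O(de)(-2x))$, and $V_2^\Lambda$ surjects onto this space. Let $\Phi_f$ be the annihilator of $J_f$ in $H^0(\mathcal O(de)(-2x))^*$. Then $\Phi_f\subset(V_2^\Lambda)^*$ kills $T$,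
$$\dim\Phi_f\ge(de-1)-(s+1)e+\iota e+1=e,$$
and Lemma 7.3 applies with $\eta=1$. With $K_j$ defined by the forms of $V_2^\Lambda$ that vanish on $C_1,\dots,C_{j-1}$, the argument for (8) gives $\sum_j\kappa_j\le s$.

For $2\le j\le m$ multiply the linear forms vanishing on $\Lambda_{j-1}$ by the forms of degree $d-1$ that vanish at $p$, which restrict onto $H^0(\mathcal O((d-1)e)(-x))$. The products lie in $V_2^\Lambda$, and by Lemma 8.1 (with $N=(d-1)e-1$) their restrictions fill $H^0(\mathcal O(de)(-2x-\mathfrak b))$ with $\deg\mathfrak b\le e-\Delta_j\le e-1$. So $K_j\subset\mathrm{Supp}(\mathfrak b)$ and $K_j=0$ by Lemma 7.3. Also $K_1=0$. Thus $\sum_{j\le m}\kappa_j\ge me\ge s$.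

For $j=m+1$ use $\ell_1\ell_2S_{d-2}^\Lambda\subset V_2^\Lambda$, with $\ell_1\ne0$ vanishing on $\Lambda_{m-1}$ and $\ell_2\ne0$ vanishing on $C_m$; neither vanishes on the general $C_{m+1}$. So $K_{m+1}$ is supported on $\operatorname{div}(\ell_1|_{f_j})+\operatorname{div}(\ell_2|_{f_j})-2x$, of degree $2e-2$. By Lemma 7.3 $\dim K_{m+1}\le e-2$, so $\kappa_{m+1}\ge2$. The total is at least $s+2$, a contradiction.

**(ii-b) Suppose $f_2(v_f,\cdot)=0$ for general $f$.** Here a direct count works. Let $\kappa$ be the corank of $f_2$ for general $F'\in B_\Lambda$; $\kappa\ge1$ because $v_f\in\ker f_2$. Consider pairs $(F',f)$ where $[F']\in\mathbb P(V_2^\Lambda)$ has $f_2$ of corank $\kappa$, which is codimension $\kappa(\kappa+1)/2$, and $f$ is a pointed rational normal curve of degree $e$ in $\{F'=0\}$ through $p$ with tangent direction in $\ker f_2$. For given $f_2$, the pointed rational normal curves in $\Lambda$ with this tangent condition have dimension $(s+1)e-2-(s-\kappa)$: the stabilizer of $p$ acts transitively on the tangent directions, which form a $\mathbb P^{s-1}$, and ours lie in a $\mathbb P^{\kappa-1}$.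

Given $f_2$ and $f$, write $f=(1,\beta v_f+\beta^2w+\dots)$. The part of $F'$ that comes from $f_2$ restricts to $\beta^2f_2(v_f,v_f)+2\beta^3f_2(v_f,w)+O(\beta^4)=O(\beta^4)$. So $F'|_f\in H^0(\mathcal O(de)(-3x))$, a space of dimension $de-2$. As $V_3^\Lambda$ maps onto it, $F'|_f=0$ is $de-2$ conditions on the terms of order at least $3$ of $F'$. Fibers over $B_\Lambda$ have dimension at least $D\ge\iota e-1$. Using $d+\iota=s+2$,
$$\operatorname{codim}B_\Lambda\ge\tfrac{\kappa(\kappa+1)}2-(s+1)e+2+(s-\kappa)+(de-2)+\iota e-1=s+\tfrac{\kappa(\kappa-1)}2+e-1\ge s+1,$$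
which contradicts (10).

## 11. When $Y$ spans $\mathbb P^n$

Here $u=0$, $\Lambda=\mathbb P^n$, $F'=F$, $c_s=c\le n-1$, and (7) gives only $\dim\Phi_f\ge1$. As $X$ is smooth, the $G_l$ have no common zero, and Lemma 7.3 applies with $\eta=0$. Put
$$t=2\ \text{ if }e=2,\qquad t=3\ \text{ if }e\ge3.$$
Either $\Phi_f$ contains a functional supported on a divisor of degree at most $te-1$, and then we can count such functionals; or it does not, and then (R3) makes $n$ curves independent.

**Case A: for general $(X,f)$ some nonzero $\varphi\in\Phi_f$ is supported on a divisor of degree at most $te-1$.** Let $r$ be the minimal degree of a divisor that supports a nonzero element of $\Phi_f$ (constant for general $(X,f)$), and let $\varphi$ attain it. By Lemma 7.3, $e+1\le r\le te-1$. By minimality $\varphi$ is not supported on any divisor of degree less than $r$. We count triples $(F,f,[\varphi])$. Pointed rational normal curves through $p$ have, modulo $\mathrm{Aut}(\mathbb P^1,x)$, dimension $(n+1)e-2$. The choices of $[\varphi]$ have dimension at most $r+(r-1)$: a divisor, then a point of $\mathbb P(\mathrm{Supp}(\mathfrak d))$.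 It remains to count the conditions on $F\in V$ for given $(f,\varphi)$.

**Step A1: restate the conditions on the normal bundle.** Put $C=C_f$. First, $F|_C=0$ is $de$ conditions on $F\in V$. For such $F$ let $\nu\in H^0(N_C^*(d))=\mathrm{Hom}(N_C,\mathcal O(de))$ be the section induced by $dF$. As $H^1(T_{\mathbb P^1}(-x))=0$, $H^0(f^*T_{\mathbb P^n}(-x))\to H^0(N_C(-x))$ is onto. So $\varphi\in\Phi_f$ means
$$\varphi(\nu(\tau))=0\quad\text{for all }\tau\in H^0(N_C(-x)).\tag{11}$$

**Step A2: $N_C\cong\mathcal O(e)^{n-e}\oplus\mathcal O(e+2)^{e-1}$.** It suffices that $N_{C/\mathbb P^e}\cong\mathcal O(e+2)^{e-1}$, since $0\to N_{C/\mathbb P^e}\to N_C\to\mathcal O(e)^{n-e}\to0$ then splits. By the Euler sequence, $\Omega_{\mathbb P^e}|_C(e)$ (twist by $\mathcal O_{\mathbb P^1}(e)$) is the kernel of $H^0(\mathcal O(e))\otimes\mathcal O\to\mathcal O(e)$. It has no $H^0$ and no $H^1$, so it is $\mathcal O(-1)^e$. Thus $\Omega_{\mathbb P^e}|_C(e+1)\cong\mathcal O^e$. The surjection of this bundle to $\omega_{\mathbb P^1}(e+1)=\mathcal O(e-1)$ induces on $H^0$ a nonzero $SL_2$-equivariant map from an $e$-dimensional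 space to the irreducible $e$-dimensional representation $H^0(\mathcal O(e-1))$; it is an isomorphism. So the kernel $N^*_{C/\mathbb P^e}(e+1)$ has no cohomology and is $\mathcal O(-1)^{e-1}$.

**Step A3: every $\nu$ occurs, i.e. $H^0(\mathcal I_C(d))\to H^0(N_C^*(d))$ is onto.** Use $0\to\mathcal O(-e)^{n-e}\to N_C^*\to N_{C/\mathbb P^e}^*\to0$. The sections of the twisted sub come from $x_l\cdot S_{d-1}$, where the $x_l$ cut out the span $\mathbb P^e$ of $C$. For the quotient, let $P$ be the coordinate ring of $\mathbb P^e$ and $I\subset P$ the ideal of $C$. It is $2$-regular and has no elements of degree less than $2$, so its generators have degree $2$ and its relations degree $3$: there is a presentation $P(-3)^b\to P(-2)^a\to I\to0$. Restrict it to $C$, where $I$ becomes the conormal bundle. The kernel $K$ of $\mathcal O^a\to N_{C/\mathbb P^e}^*(2e)$ (twist on $\mathbb P^1$) is a quotient of $\mathcal O_{\mathbb P^1}(-e)^b$. So $H^1(K\otimes\mathcal O((d-2)e))$ is a quotient of $H^1(\mathcal O((d-3)e))^b$, which is $0$ as $d\ge3$. Hence $H^0(\mathcal O((d-2)e))^a\to H^0(N_{C/\mathbb P^e}^*(de))$ is onto,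 and its image comes from quadrics in $I$ times $P_{d-2}$.

**Step A4: the number of conditions (11) on $\nu$.** Decompose $\nu$ by Step A2; the conditions on different components are independent of each other. A component $\nu_l\in H^0(\mathcal O((d-1)e))$ must satisfy $\varphi(\nu_l\tau)=0$ for $\tau\in H^0(\mathcal O(e)(-x))=H^0(\mathcal O(e-1))$. A dependence among these $e$ conditions is a $\tau\ne0$ such that $\varphi$ kills $\tau\cdot H^0(\mathcal O((d-1)e))$, i.e. $\varphi$ is supported on $\operatorname{div}\tau$, of degree $e-1<r$. This is impossible, so each such component gives $e$ conditions.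

For a component in $H^0(\mathcal O((d-1)e-2))$ we have $\tau\in H^0(\mathcal O(e+2)(-x))=H^0(\mathcal O(e+1))$, a space of dimension $e+2$, and a dependence means that $\varphi$ is supported on $\operatorname{div}\tau$, of degree $e+1$. If $r\ge e+2$, this is impossible, and there are $e+2$ conditions. If $r=e+1$, then $\tau$ is unique up to scalar, so there are at least $e+1$ conditions. To see uniqueness, let $\varphi$ be supported on distinct $\mathfrak d_1,\mathfrak d_2$ of degree $e+1$, and let $A=\mathcal O(de)(-x)$. Their least common multiple has degree at most $2e+2\le de=\deg A+1$. So $H^0(A(-\mathfrak d_1))\cap H^0(A(-\mathfrak d_2))=H^0(A(-\mathrm{lcm}))$ has dimension $de-\deg\mathrm{lcm}$, and the sum of the two spaces has dimension $2(de-e-1)-(de-\deg\mathrm{lcm})=de-\deg\gcd$. Hence the sum is $H^0(A(-\gcd))$, and $\varphi$ is supported on the greatest common divisor, of degree less than $r$, which is impossible.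

Altogether the number of conditions is at least $w_r$, where
$$w_r=(n-e)e+(e-1)(e+1)=ne-1\ \text{ if }r=e+1,\qquad w_r=(n-e)e+(e-1)(e+2)=ne+e-2\ \text{ if }r\ge e+2.$$

**Step A5: the count.** Fibers of the triples over general $X\in B$ have dimension at least $D\ge\iota e-1$. With $d+\iota=n+1$,
$$c\ge\iota e-1-[(n+1)e-2]-(2r-1)+de+w_r=2-2r+w_r .$$
If $r=e+1$, then $c\ge(n-2)e-1\ge2n-5\ge n$. If $e+2\le r\le te-1$, then $e\ge3$ (for $e=2$, $te-1=3=e+1$), so $t=3$, $n\ge8$, and $c\ge ne+e-2+2-2(3e-1)=(n-5)e+2\ge3n-13\ge n$. Both contradict (4).

**Case B: for general $(X,f)$ no nonzero element of $\Phi_f$ is supported on a divisor of degree at most $te-1$.** Suppose $h_Y(t)>1+(n-1)te$. Then by (R3), $K_j=0$ and $\kappa_j\ge1$ for all $j\le n$ (and $K_1=0$ anyway). So $c\ge n$ by (8), which contradicts (4). The inequality follows from (1) with $s=n$.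

For $e=2$: $h_Y(2)\ge5(n-1)>4(n-1)+1$. (For the quintic in $\mathbb P^6$: $25>21$, so some quadric contains five general conics of $M$ but not $Y$.)

For $e\ge3$ write $n=2e+2+z$, $z\ge0$. We need
$$(e+1)(2e+1)\Big[\frac{2e+3}3+2+z\Big]>3e(2e+1+z)+1 .$$
The coefficient of $z$ on the left is $(e+1)(2e+1)\ge3e$, so it is enough to take $z=0$. Dividing by $2e+1$, we need $\frac{(e+1)(2e+9)}3-3e=\frac{2e^2+2e+9}3>\frac1{2e+1}$, which is true.

Since $u=n-s\ge0$, Sections 9–11 exhaust all cases. So (I2) holds, and with (I1), (I3) and Lemma 2.2 **Theorem A** is proved. $\blacksquare$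

## 12. Components, free curves, and degrees beyond the range

We prove Theorem B. Let $X\in\mathcal G$ and $e\ge1$.

**Step 1: dimension and local complete intersection.** For $\overline{\mathcal M}_{0,1}(X,e)$ this is Lemma 2.2, with dimension $(n-1)+\iota e-2=e(n+1-d)+n-3$. As $\overline{\mathcal M}_{0,1}(X,e)\to\overline{\mathcal M}_{0,0}(X,e)$ is the universal curve, $\overline{\mathcal M}_{0,0}(X,e)$ has pure dimension one less. This is its expected dimension $(n+1)e+n-3-(de+1)$ as the zero scheme of a section of a bundle of rank $de+1$ on the smooth stack $\overline{\mathcal M}_{0,0}(\mathbb P^n,e)$; so it is a local complete intersection.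

**Step 2: the general member is free, and the spaces are reduced.** By flatness every component $N$ of $\overline{\mathcal M}_{0,1}(X,e)$ dominates $X$. The proof of Lemma 4.1 uses only $P(e')$ for $e'<e$, so maps with reducible domain form a set of dimension at most $(n-1)+\iota e-3<\dim N$ (for $e=1$ there are none). So the general member of $N$ is a map $f:\mathbb P^1\to X$. As $N$ dominates $X$, generic smoothness shows that $H^0(f^*T_X)\to T_{X,f(x)}$ is onto for general $(f,x)$ in $N$. So all summands of $f^*T_X$ have degree at least $0$: $f$ is free, $H^1(f^*T_X)=0$, and $\overline{\mathcal M}_{0,1}(X,e)$ is smooth at this point. A generically reduced Cohen–Macaulay space is reduced. The same holds for $\overline{\mathcal M}_{0,0}(X,e)$, whose components are the images of the components $N$.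

**Step 3: multiple covers.** By (2), applied over all $p\in X$, $m'$-fold covers with $m'\ge2$ of curves of degree $e'$ have dimension at most $\dim N-(m'-1)(\iota e'-2)$. So they can fill $N$ only if $\iota e'=2$, i.e. $\iota=2$, $d=n-1$ and $e'=1$. These are the multiple covers of lines met in Section 1.

**Step 4: degrees $n\le d\le2n-3$, $n\ge3$.** Every hypersurface of degree $d\le2n-3$ in $\mathbb P^n$ contains a line; this is classical. So $\overline{\mathcal M}_{0,1}(X,1)\neq\emptyset$, while $(n+1-d)-2<0$. Flatness of this relative dimension is impossible, for every smooth $X$ of degree $d$. $\blacksquare$
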